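# Partially hyperbolic diffeomorphisms of tori that cannot be deformed to center-fibered ones

## 1. Shears over a linear map of the 2-torus

Let
$$A_1=\begin{pmatrix}2&1\\1&1\end{pmatrix},\qquad \kappa_0=\frac{3+\sqrt5}2,\qquad A=A_1\oplus A_1^2\ \text{ acting on }\ \mathbb R^4=\mathbb R^2\times\mathbb R^2\ni z=(x,y).$$
The matrix $A_1$ is symmetric with eigenvalues $\kappa_0^{\pm1}$, so $A$ has eigenvalues $\kappa_0^{\pm1}$ (in $x$) and $\kappa_0^{\pm2}$ (in $y$). Put $\lambda=\kappa_0^2$ and let $e$ be a unit vector in the second factor with $Ae=\lambda e$. We call $E^{uu}_A=\mathbb Re$ the strong unstable direction, and the sum $E^c_A$ of the other three eigenlines the center.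

Let $v:\mathbb R^2\to\mathbb R$ be smooth and $\mathbb Z^2$-periodic, and consider
$$\tilde f(x,y)=(A_1x,\ A_1^2y+v(x)e).$$
This map satisfies $\tilde f(z+\gamma)=\tilde f(z)+A\gamma$ for $\gamma\in\mathbb Z^4$, so it induces a diffeomorphism $f$ of $\mathbb T^4$, isotopic to $A$ through $\tau v$, $\tau\in[0,1]$.

**Proposition 1.** The function $\beta=\sum_{k\ge0}\lambda^{-k-1}\,v\circ A_1^k$ is $C^1$ and $\mathbb Z^2$-periodic. The map $H(x,y)=(x,y+\beta(x)e)$ is a $C^1$ diffeomorphism of $\mathbb R^4$ which commutes with the translations by $\mathbb Z^4$, and $H\circ\tilde f=A\circ H$.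

*Proof.* The series converges uniformly because $v$ is bounded. The differentiated series is $\sum\lambda^{-k-1}\,dv_{A_1^kx}\circ A_1^k$, with terms of norm at most $\lambda^{-k-1}\kappa_0^k\sup\|dv\|$. Since $\kappa_0<\lambda$, it converges uniformly, so $\beta$ is $C^1$. Periodicity is clear, and $(x,y)\mapsto(x,y-\beta(x)e)$ is the inverse of $H$. Next, $\lambda\beta=v+\sum_{k\ge1}\lambda^{-k}v\circ A_1^k=v+\beta\circ A_1$, so
$$H\tilde f(x,y)=\bigl(A_1x,\ A_1^2y+(v(x)+\beta(A_1x))e\bigr)=\bigl(A_1x,\ A_1^2y+\lambda\beta(x)e\bigr)=AH(x,y).\qquad\square$$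

So $f$ is $C^1$ conjugate to $A$ and inherits everything that $A$ has. The splitting $DH^{-1}(E^c_A)\oplus DH^{-1}(E^{uu}_A)$ is continuous and $Df$-invariant. Since $DH$ and its inverse are bounded, its growth rates are those of $A$ up to bounded factors. The sets $H^{-1}(E^c_A+\text{const})$ form an $f$-invariant foliation with $C^1$ leaves tangent to the center.

The proof used a single inequality: the base map $A_1$ expands by at most $\kappa_0$, less than the rate $\lambda$ in the direction $e$. What changes if the base is replaced by a nonlinear diffeomorphism that somewhere expands faster than $\lambda$? And what can be said of an arbitrary diffeomorphism isotopic to $A$ that has a splitting of the same kind? To ask this precisely we need some vocabulary.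

## 2. Center-fibered maps and the statements

For a linear map $L$ put $m(L)=\min_{|w|=1}|Lw|$. For $Df$-invariant continuous subbundles $E,F$ of $T\mathbb T^d$, the notation $E\prec F$ ("$F$ dominates $E$") means that there are $C\ge1$, $\nu\in(0,1)$ with
$$\|Df^k|_{E_x}\|\le C\nu^k\,m(Df^k|_{F_x})\qquad\text{for all }x\text{ and all }k\ge0.$$
Changing the metric only changes $C$.

**The linear map.** Let $A\in GL(d,\mathbb Z)$ be hyperbolic, with stable and unstable bundles $E^s_A=E^{ss}_A\oplus E^{ws}_A$ and $E^u_A=E^{wu}_A\oplus E^{uu}_A$ decomposed into invariant subbundles so that, with $E^c_A=E^{ws}_A\oplus E^{wu}_A$, the splitting $\mathbb R^d=E^{ss}_A\oplus E^c_A\oplus E^{uu}_A$ is dominated. For a linear map this says that the moduli of the eigenvalues on the three subspaces are strictly separated, so the three are sums of generalized eigenspaces. Put $s=\dim E^{ss}_A$, $u=\dim E^{uu}_A$, and assume $s+u\ge1$ and $\dim E^c_A\ge1$. One of $E^{ss}_A,E^{uu}_A$ may be zero. Write $E^{cs}=E^{ss}\oplus E^c$, and let $\Pi^{uu}:\mathbb R^d\to E^{uu}_A$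 be the projection along $E^{cs}_A$. In Section 1 we had $(s,u)=(0,1)$; the same $A$ also admits $(s,u)=(1,1)$, with $E^{ss}_A$ the eigenline of $\kappa_0^{-2}$.

**Definition.** A diffeomorphism $f$ of $\mathbb T^d$ is partially hyperbolic if there is a continuous $Df$-invariant splitting $T\mathbb T^d=E^{ss}_f\oplus E^c_f\oplus E^{uu}_f$ with $E^{ss}_f$ uniformly contracted, $E^{uu}_f$ uniformly expanded and $E^{ss}_f\prec E^c_f\prec E^{uu}_f$. The set of these, with the $C^1$ topology, is $\mathsf{PH}(\mathbb T^d)$. The subset $\mathsf{PH}_A(\mathbb T^d)=\mathsf{PH}_{A,s,u}(\mathbb T^d)$ consists of those $f$ isotopic to $A$ with $\dim E^{ss}_f=s$ and $\dim E^{uu}_f=u$.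

We use the following standard facts.

* (F1) A dominated splitting with given dimensions is unique, and it depends continuously on the map in the $C^1$ topology.
* (F2) $E^{cs}_f\prec E^{uu}_f$. Indeed $\|Df^k|_{E^{ss}}\|\le C\nu^k m(Df^k|_{E^c})\le C\nu^k\|Df^k|_{E^c}\|$, and the angle between $E^{ss}$ and $E^c$ is bounded below, so $\|Df^k|_{E^{cs}}\|\le C'\|Df^k|_{E^c}\|$.
* (F3) $E^{ss}_f$ and $E^{uu}_f$ are tangent to unique invariant foliations $\mathcal W^{ss}_f$ and $\mathcal W^{uu}_f$ (strong stable manifold theorem).
* (F4) A lift $\tilde f$ of $f\in\mathsf{PH}_A$ satisfies $\tilde f(x+\gamma)=\tilde f(x)+A\gamma$ for $\gamma\in\mathbb Z^d$. By Franks, there is a continuous surjective $H_f:\mathbb R^d\to\mathbb R^d$ at bounded distance from the identity with $A\circ H_f=H_f\circ\tilde f$ and $H_f(x+\gamma)=H_f(x)+\gamma$.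

The map $H_f$ is determined by the lift: the difference $D$ of two such maps is bounded and satisfies $D\circ\tilde f^n=A^nD$ for all $n\in\mathbb Z$, so $D=0$ by hyperbolicity. For the lift $\tilde f+\gamma$ one gets $H_f+(A-I)^{-1}\gamma$, so the sets $H_f^{-1}(E^c_A+H_f(x))$ do not depend on the lift. In Section 1, $H_f=H$.

A *foliation* here is a continuous foliation with $C^1$ leaves tangent to a continuous plane field. On a compact manifold and on its covers, plaques have uniform size, so leaves are complete in the induced metric. A tilde denotes a lift to $\mathbb R^d$.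

**Definition.** $f$ is dynamically coherent if there are $f$-invariant foliations $\mathcal W^{cs}_f$, $\mathcal W^{cu}_f$ tangent to $E^{ss}_f\oplus E^c_f$ and $E^c_f\oplus E^{uu}_f$. Then $\mathcal W^c_f$ denotes the invariant foliation, tangent to $E^c_f$, by connected components of intersections of their leaves. A dynamically coherent $f\in\mathsf{PH}_A(\mathbb T^d)$ is center-fibered if
$$H_f^{-1}(E^c_A+H_f(x))=\widetilde{\mathcal W}^c_f(x)\qquad\text{for every }x\in\mathbb R^d .$$

Examples: $A$ itself, with $H_A=\mathrm{id}$ and linear foliations, and the shears of Section 1, where $\mathcal W^{cs}=\mathcal W^c$ is the projection of the foliation by the sets $H^{-1}(E^c_A+\text{const})$ and $\mathcal W^{cu}$ has the single leaf $\mathbb T^4$.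

Let $\mathsf{PH}^0_A(\mathbb T^d)$ be the union of the connected components of $\mathsf{PH}_A(\mathbb T^d)$ that contain a dynamically coherent and center-fibered diffeomorphism. The question, posed for every $d$, every such $A$ and every admissible $(s,u)$, comes from Todd Fisher, Rafael Potrie, Martín Sambarino, "Dynamical coherence of partially hyperbolic diffeomorphisms of tori isotopic to Anosov", arXiv:1305.1915 (2013): does $\mathsf{PH}^0_A(\mathbb T^d)=\mathsf{PH}_A(\mathbb T^d)$? The answer is no in general.

**Theorem A.** Let $A,s,u$ be as above, with $u\ge1$. Suppose: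

1. there is a rational $A$-invariant subspace $V\ne\mathbb R^d$ with $E^{ss}_A\oplus E^{uu}_A\subset V$, having an $A$-invariant complement $W$ (not necessarily rational);
2. $A|_{E^{uu}_A}$ has exactly one eigenvalue $\lambda$ of smallest modulus, and $\lambda$ is real and simple (automatic if $u=1$).

Then there is $f\in\mathsf{PH}_A(\mathbb T^d)\setminus\mathsf{PH}_A^0(\mathbb T^d)$: no element of the connected component of $f$ is dynamically coherent and center-fibered. Moreover, $f$ admits no foliation at all tangent to $E^{ss}_f\oplus E^c_f$.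

The matrix $A=A_1\oplus A_1^2$ of Section 1 satisfies both conditions for $u=1$ and $s\in\{0,1\}$, with $V=0\times\mathbb R^2$, $W=\mathbb R^2\times0$, $\lambda=\kappa_0^2$. So equality already fails on $\mathbb T^4$. By passing to inverses (Section 8), the same holds with the roles of $E^{ss}$ and $E^{uu}$ exchanged.

**Corollary B.** If $s,u\ge1$ and $s+u\le d-2$, or if one of $s,u$ is $0$ and the other lies in $[1,d-3]$, then there is $A\in GL(d,\mathbb Z)$ admitting $(s,u)$ with $\mathsf{PH}^0_A\ne\mathsf{PH}_A$. In particular, equality fails for some $A$ and some $(s,u)$ in every dimension $d\ge4$.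

**Theorem C.** If $d=2$, then $\mathsf{PH}^0_A(\mathbb T^2)=\mathsf{PH}_A(\mathbb T^2)$ for all $A$ and all admissible $(s,u)$.

The remaining triples $(d,s,u)$ (for example $d=3$, or $\dim E^c=1$ with $d\ge3$) are not settled here, nor are all $A$ for the triples in Corollary B. Condition 1 forces $d\ge4$: both $V\cap\mathbb Z^d$ and $\mathbb Z^d/(V\cap\mathbb Z^d)$ are nonzero lattices on which $A$ acts hyperbolically, and an automorphism of a rank-one lattice is $\pm1$, so both have rank at least $2$.

## 3. A base that expands faster than the fiber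

Return to Section 1 with base $\varphi$, a diffeomorphism of $\mathbb T^2$ isotopic to $A_1$:
$$\tilde f(x,y)=(\tilde\varphi(x),A_1^2y+v(x)e).$$
Let $t$ be the linear coordinate with $\Pi^{uu}(z)=t(z)e$, so $t\circ\tilde f=\lambda t+v$. The series $\beta=\sum\lambda^{-k-1}v\circ\varphi^k$ still converges uniformly, $\lambda\beta=v+\beta\circ\varphi$, and $(t+\beta)\circ\tilde f=\lambda(t+\beta)$. So $\tilde f$ permutes the level sets of the continuous function $t+\beta$, the natural candidates for center leaves. But the differentiated series has terms $\lambda^{-k-1}dv\circ D\varphi^k$. If $\varphi$ expands some direction by $\mu>\lambda$ at each step, they may grow like $(\mu/\lambda)^k$. This is where the proof of Section 1 stops.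

Does partial hyperbolicity stop there too? Let $\varphi$, in polar coordinates near a fixed point, be $r\theta\mapsto q(r)\theta$, with $q(r_0)=r_0$ and $q'(r_0)=\mu>\Lambda:=|\lambda|$, while $q$ fixes $r_0\pm a_1$ with derivative $1$. Put $a=r-r_0$, $p(a)=q(r_0+a)-r_0$, and let $v=v_0(a)$. On $\operatorname{span}(\partial_r,e)$ the derivative of $f$ is
$$M_a=\begin{pmatrix}p'(a)&0\\ v_0'(a)&\Lambda\end{pmatrix}.\tag{1}$$
At $a=\pm a_1$ the diagonal is $(1,\Lambda)$, so $e$ is the fast direction. At $a=0$ it is $(\mu,\Lambda)$, and $e$ is the slow direction. We want an invariant slow line $K_a$, continuous in $a$, that is $\mathbb Re$ at $a=0$ and $\mathbb R\partial_r$ at $a=\pm a_1$: it must turn by a right angle.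

The first try is the product, $v_0=0$. It fails. Write $K_a=\mathbb R(1,m(a))$ for $0<a<a_1$ and suppose $a<p(a)<a_1$ there. Invariance says $m(p(a))=\Lambda m(a)/p'(a)$. If $m(a)=0$ at some $a$, then $m=0$ on its whole orbit, which accumulates at $0$ backward, so $K$ does not tend to $\mathbb Re$ there. If $m(a)\ne0$, then, since $p'\to1$ near $a_1$, $|m(p^n(a))|\to\infty$, so $K$ does not tend to $\mathbb R\partial_r$ at $a_1$. (If $K_a=\mathbb Re$, this persists on the orbit, with the same failure at $a_1$.) The recursion for the slope is linear, and no solution of it has both end values right.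

The shear makes the recursion affine:
$$m(p(a))\,p'(a)=v_0'(a)+\Lambda m(a).$$
If $m=b'$, this is the derivative of $b\circ p=v_0+\Lambda b$. So we may choose $b$ first and put $v_0=b\circ p-\Lambda b$. We need $b'=0$ near $\pm a_1$, $|b'|\to\infty$ at $0$, and yet $v_0$ smooth. Near $0$, where $p(a)=\mu a$, the function $b=|a|^\kappa$ with $\mu^\kappa=\Lambda$ gives $v_0=0$. Its exponent is less than $1$, exactly because $\mu>\Lambda$.

**Setting.** Let $1<\Lambda<\mu$, $\kappa=\log\Lambda/\log\mu\in(0,1)$, $a_1>0$, and $\delta>0$ with $\mu\delta<a_1/2$. Let $X$ be a smooth odd function on $\mathbb R$ with $X>0$ on $(0,a_1)$, $X=0$ on $[a_1,\infty)$ and $X(a)=(\log\mu)a$ for $|a|\le\mu\delta$. Let $p$ be the time-one map of $X\partial_a$. Then $p$ is an odd increasing diffeomorphism, $p(a)=\mu a$ for $|a|\le\delta$, $p^{-1}(a)=a/\mu$ for $|a|\le\mu\delta$, $a<p(a)<a_1$ on $(0,a_1)$, $p=\mathrm{id}$ for $|a|\ge a_1$, and $p'(\pm a_1)=1$. Let $b$ be even, smooth off $0$, with $b(a)=|a|^\kappa$ for $|a|\le\mu\delta$ and $b=0$ in a neighborhood of $\{|a|\ge a_1\}$.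 Put $v_0=b\circ p-\Lambda b$. For $|a|\le\delta$, $v_0=(\mu^\kappa-\Lambda)|a|^\kappa=0$. So $v_0$ is smooth, and it vanishes near $\{|a|\ge a_1\}$. Define $M_a$ by (1).

**Lemma 2.** There are two families of lines $K_a,\ell_a\subset\mathbb R^2$, continuous in $a\in[-a_1,a_1]$ and transverse for every $a$, with $M_aK_a=K_{p(a)}$ and $M_a\ell_a=\ell_{p(a)}$, such that
$$K_a=\mathbb R(1,b'(a))\ (a\neq0),\quad K_0=\mathbb R(0,1),\quad \ell_a=\mathbb R(1,0)\ (|a|\le\mu\delta),\quad \ell_{\pm a_1}=\mathbb R(0,1).$$
In particular $K_{\pm a_1}=\mathbb R(1,0)$. With $M^k_a=M_{p^{k-1}(a)}\cdots M_a$, for every $\epsilon>0$ there is $C$ such that for all $a\in[-a_1,a_1]$ and $k\ge0$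
$$C^{-1}e^{-\epsilon k}\le\|M^k_a|_{K_a}\|\le Ce^{\epsilon k}\Lambda^k,\qquad \|M^k_a|_{\ell_a}\|\ge C^{-1}e^{-\epsilon k}\Lambda^k,\tag{2}$$
$$\frac{\|M^k_a|_{K_a}\|}{\|M^k_a|_{\ell_a}\|}\le Ce^{\epsilon k}\max(\Lambda/\mu,1/\Lambda)^k.\tag{3}$$

*Proof.* **Step 1: the slow line.** For $a\ne0$, $M_a(1,b')=(p',v_0'+\Lambda b')=p'\cdot(1,b'\circ p)$, and $M_0(0,1)=(0,\Lambda)$. So $K$ is invariant. It is continuous at $0$ because $|b'|\to\infty$ there, and $b'(\pm a_1)=0$.

**Step 2: the fast line.** We look for a second slope, of the form $b'-B'$, with $B\circ p=\Lambda B$. For $0<|a|<a_1$ put $B(a)=\Lambda^k|p^{-k}(a)|^\kappa$ with $k$ so large that $|p^{-k}(a)|\le\mu\delta$. This is possible since $p^{-k}(a)\to0$. It does not depend on $k$, because $p^{-1}(a)=a/\mu$ for $|a|\le\mu\delta$ and $\Lambda\mu^{-\kappa}=1$. A fixed $k$ works locally, so $B$ is smooth off $0$. Also $B\circ p=\Lambda B$, $B=b$ for $0<|a|\le\mu\delta$, and $B'(a)$ is nonzero with the sign of $a$. Put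
$$\ell_a=\mathbb R(1,b'(a)-B'(a))\ (0<|a|<a_1),\qquad\ell_0=\mathbb R(1,0),\qquad\ell_{\pm a_1}=\mathbb R(0,1).$$
Differentiating $B\circ p=\Lambda B$ gives $\Lambda B'=(B'\circ p)p'$, so $M_a(1,b'-B')=p'\cdot(1,(b'-B')\circ p)$. At $a=0$, $M_0(1,0)=(\mu,v_0'(0))=(\mu,0)$, and at $\pm a_1$, $M(0,1)=(0,\Lambda)$. So $\ell$ is invariant. For $|a|\le\mu\delta$ it is $\mathbb R(1,0)$.

*Continuity at $a_1$.* We have $B'(p(a))=\Lambda B'(a)/p'(a)$, and $\Lambda/p'\to\Lambda>1$ as $a\to a_1$. Choose $a_*<a_1$ and $c>1$ with $\Lambda/p'\ge c$ on $[a_*,a_1)$. On the fundamental domain $[a_*,p(a_*)]$ the function $B'$ has a positive minimum, so on its $n$-th image $B'$ is at least $c^n$ times that minimum. Hence $B'\to\infty$ at $a_1$, while $b'=0$ near $a_1$, and $\ell_a\to\mathbb R(0,1)$. The case of $-a_1$ is symmetric.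

*Transversality.* For $0<|a|<a_1$ the slopes differ by $B'\ne0$. At $0$ and $\pm a_1$ the two lines are the two axes.

**Step 3: growth.** Let $k(a)=\|M_a|_{K_a}\|$ and $l(a)=\|M_a|_{\ell_a}\|$. These are continuous and positive, with
$$k(0)=\Lambda,\quad k(\pm a_1)=1,\quad l(0)=\mu,\quad l(\pm a_1)=\Lambda .$$
Given $\epsilon$, let $J$ be a neighborhood of $\{-a_1,0,a_1\}$ in $[-a_1,a_1]$ on which $\log k$ and $\log l$ differ by at most $\epsilon/2$ from their values at the nearby fixed point. Off $J$, $|p(a)-a|$ is bounded below, and orbits of $p$ are monotone, so every orbit has at most $N_J$ points off $J$. These contribute a bounded factor. Each factor at a point of $J$ satisfies $e^{-\epsilon}\le k\le e^\epsilon\Lambda$, $l\ge e^{-\epsilon}\min(\mu,\Lambda)=e^{-\epsilon}\Lambda$ and $k/l\le e^{\epsilon}\max(\Lambda/\mu,1/\Lambda)$. Multiplying along the orbit gives (2) and (3). $\square$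

Look at the curves in the $(a,t)$-plane tangent to $K$. Off $a=0$ they are $t=b(a)+\text{const}$, and near $a=0$ they are cusps $t=|a|^\kappa+\text{const}$, with tips on the line $a=0$, which is also tangent to $K$. A $C^1$ curve tangent to $K$ that slides down a branch of the cusp to its tip cannot turn around. It must continue down the line $a=0$, to $t=-\infty$. The cusps themselves are the level sets of $t+\beta$ when $\lambda>0$. Indeed, on the annulus $|a|\le a_1$ the function $-b$ solves $\lambda\beta=v+\beta\circ\varphi$, and the bounded solution is unique, since the difference $D$ of two of them satisfies $D=\lambda^{-n}D\circ\varphi^n\to0$. So surfaces tangent to the center-stable bundle fall away from the level sets of $t+\beta$. Sections 4 to 7 make this precise and robust.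

## 4. Transverse foliations with bounded drift

It is tempting to prove only that $E^{cs}_f$ has no tangent foliation for one particular $f$. That does not settle the question: the definition of $\mathsf{PH}^0_A$ asks for one good map somewhere in the component of $f$, and tangency to $E^{cs}_f$ says nothing about the other maps there. We need a property that is the same for all maps in a component. So we relax "tangent to $E^{cs}$" to the open condition "transverse to $E^{uu}$" and keep one global condition.

**Definition.** Let $u\ge1$. A map $f\in\mathsf{PH}_A$ has property (P) if there are a foliation $\mathcal F$ of $\mathbb T^d$ with $T\mathcal F\oplus E^{uu}_f=T\mathbb T^d$ and a constant $R$ with $\operatorname{diam}\Pi^{uu}(L)\le R$ for every leaf $L$ of $\widetilde{\mathcal F}$.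

For $f=A$, the linear foliation by translates of $E^{cs}_A$ realizes (P) with $R=0$. The bound is a real condition: for $A_1$ on $\mathbb T^2$, the foliation by lines of a fixed rational slope is transverse to $E^u$, but $\Pi^{u}$ is injective, hence unbounded, on its lifted leaves.

**Lemma 3.** Property (P) is constant on connected components of $\mathsf{PH}_A$. If $\mathcal F$ realizes (P) for $g$, then so does $g^{-k}\mathcal F$ for each $k\ge0$, and $T(g^{-k}\mathcal F)\to E^{cs}_g$ uniformly as $k\to\infty$.

*Proof.* **Step 1: pulling back straightens $\mathcal F$.** By transversality and compactness there is $c_0$ such that every $w=w_{cs}+w_{uu}\in T\mathcal F$ (decomposed along $E^{cs}_g\oplus E^{uu}_g$) satisfies $|w_{uu}|\le c_0|w_{cs}|$. At a point $x$, with $y=g^{-k}x$, we have $\|Dg^{-k}|_{E^{uu}_x}\|=1/m(Dg^k|_{E^{uu}_y})$ and $m(Dg^{-k}|_{E^{cs}_x})=1/\|Dg^k|_{E^{cs}_y}\|$. So by (F2)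
$$\frac{|Dg^{-k}w_{uu}|}{|Dg^{-k}w_{cs}|}\le c_0\,\frac{\|Dg^{-k}|_{E^{uu}_x}\|}{m(Dg^{-k}|_{E^{cs}_x})}\le c_0C\nu^k\to0$$
uniformly. That is, $T(g^{-k}\mathcal F)\to E^{cs}_g$.

**Step 2: each pull-back realizes (P).** Applying $Dg^{-k}$ to $T\mathcal F\oplus E^{uu}_g$ shows that $g^{-k}\mathcal F$ is transverse to $E^{uu}_g$. For fixed $k$, the map $\tilde g^{-k}-A^{-k}$ is $\mathbb Z^d$-periodic, hence bounded, and $\Pi^{uu}A^{-k}=A^{-k}\Pi^{uu}$. Therefore $\operatorname{diam}\Pi^{uu}(\tilde g^{-k}L)\le\|A^{-k}\|R+2\|\Pi^{uu}\|\sup|\tilde g^{-k}-A^{-k}|$ for every leaf $L$ of $\widetilde{\mathcal F}$.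

**Step 3: (P) is locally constant.** Fix $f\in\mathsf{PH}_A$ and the cone field $\mathcal C=\{w_{cs}+w_{uu}\in E^{cs}_f\oplus E^{uu}_f:|w_{uu}|\le|w_{cs}|\}$. By (F1) there is a neighborhood $\mathcal N\subset\mathsf{PH}_A$ of $f$ such that $E^{cs}_g\setminus0\subset\operatorname{int}\mathcal C$ and $E^{uu}_g\cap\mathcal C=0$ for all $g\in\mathcal N$. Let $g,g'\in\mathcal N$ and let $\mathcal F$ realize (P) for $g$. By Step 1, $T(g^{-k}\mathcal F)\subset\mathcal C$ for large $k$, so $T(g^{-k}\mathcal F)\cap E^{uu}_{g'}=0$. The dimensions are complementary, so $g^{-k}\mathcal F$ is transverse to $E^{uu}_{g'}$. The bound on $\Pi^{uu}$ holds by Step 2 and refers only to $A$. So $g'$ has (P). Thus the sets where (P) holds and where it fails are both open in $\mathsf{PH}_A$, and (P) is constant on components. $\square$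

**Lemma 4.** If $g\in\mathsf{PH}_A$ is dynamically coherent and center-fibered, then $g$ has (P). Hence every element of $\mathsf{PH}^0_A$ has (P).

*Proof.* Take $\mathcal F=\mathcal W^{cs}_g$, which is transverse to $E^{uu}_g$. Only the bound is in question. Let $L$ be a leaf of $\widetilde{\mathcal W}^{cs}_g$.

**Step 1: small strong stable discs lie in center-stable plaques.** We show: if $x\in L$ and $y\in\widetilde{\mathcal W}^{ss}_g(x)$ is at small leaf distance (uniformly) from $x$, then $y$ lies in the $cs$-plaque of $x$. By uniform transversality there are $\varrho>0$, $C\ge1$ such that, when $|p-q|\le\varrho/C$, the disc of radius $\varrho$ about $p$ in its $cs$-leaf and the disc of radius $\varrho$ about $q$ in its $uu$-leaf meet in exactly one point, at leaf distance at most $C|p-q|$ from $p$ and from $q$. If $y$ is close enough to $x$, then $|\tilde g^nx-\tilde g^ny|$ is as small as we like for all $n\ge0$, and tends to $0$. Let $z_n$ be the intersection point for $p=\tilde g^nx$, $q=\tilde g^ny$. The point $\tilde g(z_n)$ is at distance at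 most $C\sup\|Dg\|\,|\tilde g^nx-\tilde g^ny|\le\varrho$ from $\tilde g^{n+1}x$ in the $cs$-leaf and from $\tilde g^{n+1}y$ in the $uu$-leaf, so $\tilde g(z_n)=z_{n+1}$ by uniqueness. Expansion of $E^{uu}$ gives, with some $\sigma>1$,
$$d_{uu}(z_0,y)\le C'\sigma^{-n}d_{uu}(z_n,\tilde g^ny)\to0 .$$
So $y=z_0$, which lies in the $cs$-plaque of $x$.

**Step 2: nearby points of $L$ are joined inside $L$ by a strong stable and a center displacement.** Let $x,y\in L$ be close in $L$. By Step 1 a disc $D^{ss}\ni y$ of $\widetilde{\mathcal W}^{ss}_g(y)$, of uniform size, lies in the $cs$-plaque of $y$. By the definition of $\mathcal W^c_g$, a disc $D^c\ni x$ of $\widetilde{\mathcal W}^c_g(x)$, of uniform size, lies in $L$. These are $C^1$ discs in $L$ tangent to the continuous complementary subbundles $E^{ss}_g$ and $E^c_g$ of $TL$, so for $y$ close to $x$ they intersect. (If $s=0$, then $D^{ss}=\{y\}$ and $y\in D^c$.)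

**Step 3: $\Pi^{uu}H_g$ is constant on $L$.** If $y'\in\widetilde{\mathcal W}^{ss}_g(x')$, then $A^n(H_g(x')-H_g(y'))=H_g(\tilde g^nx')-H_g(\tilde g^ny')$ is bounded for $n\ge0$, so $H_g(x')-H_g(y')\in E^s_A\subset E^{cs}_A$. If $y'\in\widetilde{\mathcal W}^c_g(x')$, then $H_g(x')-H_g(y')\in E^c_A$, because $g$ is center-fibered. By Step 2, $\Pi^{uu}H_g$ is locally constant on the connected leaf $L$, hence constant. Since $H_g$ is at bounded distance from the identity, $\operatorname{diam}\Pi^{uu}(L)\le2\|\Pi^{uu}\|\sup|H_g-\mathrm{id}|$.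

So $g$ has (P), and Lemma 3 gives the last assertion. $\square$

For Theorem A it now suffices to construct $f\in\mathsf{PH}_A$ without (P).

## 5. A skew product over a map with an expanding sphere

Let $A,s,u,V,W,\lambda$ be as in Theorem A and $\Lambda=|\lambda|>1$. In the $\mathbb T^4$ example, $A_1$ is positive and symmetric and $\lambda>0$. There Steps 2 and 3 below simplify: one may take $N=1$, $x_0=0$, $O=I$.

**Step 1: linear algebra and an adapted inner product.** The spaces $V$ and $W$ are invariant and complementary, so each generalized eigenspace of $A$ is the sum of its intersections with $V$ and $W$. Those belonging to $E^{ss}_A\oplus E^{uu}_A$ lie in $V$, so they meet $W$ trivially. Hence $W\subset E^c_A$. With $E^2:=V\cap E^c_A$ we get $V=E^{ss}_A\oplus E^2\oplus E^{uu}_A$ and $E^c_A=W\oplus E^2$. By condition 2, $E^{uu}_A=F'\oplus\mathbb Re$ with $Ae=\lambda e$, $F'$ invariant, and all eigenvalues of $A|_{F'}$ of modulus greater than $\Lambda$. Here $E^{ss}_A$, $E^2$, $F'$ may be zero. Write $A_1=A|_W$.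

Recall that if the eigenvalues of a linear map have moduli in an open interval, then there is an inner product for which its singular values lie in that interval (real Jordan form with small off-diagonal entries). The moduli on $E^{ss}_A$ are less than $1$ and less than those on $E^c_A$, and the moduli on $E^c_A$ are less than $\Lambda$. So we can choose $0<\sigma_-<1<\sigma_+<\Lambda<\lambda'$ and an inner product making
$$\mathbb R^d=W\oplus E^{ss}_A\oplus E^2\oplus F'\oplus\mathbb Re$$
an orthogonal sum with $|e|=1$, such that $\|A|_{E^{ss}_A}\|<\sigma_-$, $m(A|_{F'})>\lambda'$, and $A_1$ and $A|_{E^2}$ have all singular values in $(\sigma_-,\sigma_+)$.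

Let $\pi:\mathbb R^d\to W$ be the projection along $V$, so $\pi A=A_1\pi$. Since $V$ is rational, $\Gamma=\pi(\mathbb Z^d)$ is a lattice in $W$, and $A_1\Gamma=\Gamma$. As noted in Section 2, $\dim W\ge2$.

**Step 2: a periodic orbit that absorbs the sign of $\lambda$.** If $\lambda<0$, a fixed point of the base would not do: in place of (1) one would have $-\Lambda$ in the corner, so $v_0$ would have to be $b\circ p+\Lambda b$, which is $2\Lambda|a|^\kappa$ near $0$ and not smooth. We use an orbit of even period and alternate the sign of $e$ along it.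

If $\lambda>0$, put $N=1$ and $x_0=0\in W/\Gamma$. If $\lambda<0$, choose $x_0\in W/\Gamma$ of even minimal period $N$ under $A_1$, as follows. The map $A_1^q$ has $|\det(A_1^q-I)|$ fixed points on $W/\Gamma$, and
$$|\det(A_1^{2q}-I)|=|\det(A_1^q-I)|\,|\det(A_1^q+I)|.$$
Since $A_1$ is hyperbolic with determinant $\pm1$, it has an eigenvalue of modulus greater than $1$. The corresponding factors of $|\det(A_1^q+I)|$ tend to infinity with $q$, and those of eigenvalues of modulus less than $1$ tend to $1$. So $|\det(A_1^q+I)|\to\infty$, and for large $j$ there are points fixed by $A_1^{2^j}$ but not by $A_1^{2^{j-1}}$. They have minimal period $N=2^j$.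

Put $x_i=A_1^ix_0$ and $e_i=(\operatorname{sgn}\lambda)^ie$ for $i\in\mathbb Z/N$. This is well defined, and $Ae_i=\Lambda e_{i+1}$.

**Step 3: make the base isometric near the orbit.** The radial picture of Section 3 needs a base that permutes small spheres around the orbit. Let $A_1=PO$ with $P>0$ symmetric and $O$ orthogonal. For $c\in[0,1]$ the eigenvalues of $P^c$ lie between $1$ and those of $P$, hence in a fixed compact subset of $(\sigma_-,\sigma_+)$. For small $\varepsilon>0$ and small $R_2>0$ put $R_1=R_2e^{-2/\varepsilon}$. As a function of $\log r$, a cutoff has an interval of length $2/\varepsilon$ in which to rise from $0$ to $1$. So there is a smooth $\chi:[0,\infty)\to[0,1]$ with $\chi=0$ on $[0,R_1]$, $\chi=1$ on $[R_2,\infty)$ and $|r\chi'(r)|\le\varepsilon$. For $\tau\in[0,1]$ let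
$$\Phi_\tau(x)=P^{\,1-\tau+\tau\chi(|x|)}Ox,\qquad x\in W.$$
The derivative $D\Phi_\tau(x)$ differs from $P^{1-\tau+\tau\chi}O$ by a term of norm at most $|x||\chi'(|x|)|\sup_{c\in[0,1]}\|P^c\log P\|\le\varepsilon\sup_c\|P^c\log P\|$. So for $\varepsilon$ small, independently of $R_2$, its singular values lie in a compact subset of $(\sigma_-,\sigma_+)$. Thus $\Phi_\tau$ is a proper local diffeomorphism of the simply connected space $W$, hence a diffeomorphism. It equals $A_1$ off $B(0,R_2)$, so $\Phi_\tau(B(0,R_2))=A_1B(0,R_2)$. Take $R_2$ so small that the balls $B(x_i,R_2)$, $i\in\mathbb Z/N$, are embedded and disjoint in $W/\Gamma$. Replacing $A_1$ on each of them by $x_i+x\mapsto x_{i+1}+\Phi_\tau(x)$, $\tau\in[0,1]$, gives an isotopy on $W/\Gamma$ from $A_1$ to a diffeomorphism $\varphi_0$. The singular values of $D\varphi_0$ lie in a compact subset of $(\sigma_-,\sigma_+)$, and $\varphi_0(x_i+x)=x_{i+1}+Ox$ for $|x|\le R_1$.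

**Step 4: insert the expanding sphere.** Let $r_0=R_1/2$, $a_1=r_0/2$, fix $\mu>\Lambda$, and take $\kappa,\delta,p,b,v_0$ as in the Setting of Section 3. Put $q(r)=r_0+p(r-r_0)$. Let $\psi(x_i+r\theta)=x_i+q(r)\theta$ ($|\theta|=1$) in $B(x_i,R_1)$ and $\psi=\mathrm{id}$ elsewhere. It is the identity for $|r-r_0|\ge a_1$, so it is a smooth diffeomorphism. The time-$\tau$ maps of $X\partial_a$ give an isotopy to the identity. Let $\varphi=\varphi_0\circ\psi$, isotopic to $A_1$. In $B(x_i,R_1)$, with $a=r-r_0$,
$$\varphi(x_i+r\theta)=x_{i+1}+q(r)O\theta.$$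
Let $G_i=\{|a|<a_1\}\subset B(x_i,R_1)$ and $G=\bigcup_iG_i$. Then $\varphi(G_i)=G_{i+1}$ and $\varphi(G^c)=G^c$, and on $G^c$ we have $D\varphi=D\varphi_0$, because $p'(\pm a_1)=1$.

**Step 5: the shear and the map.** Put $v=(\operatorname{sgn}\lambda)^{i+1}v_0(a)$ on $G_i$ and $v=0$ off $G$. This is smooth, and $v(x)e=v_0(a)e_{i+1}$ on $G_i$. In coordinates $z=(x,y)\in W\oplus V$ let
$$\tilde f(x,y)=(\tilde\varphi(x),\ Ay+v(x)e),$$
where $\tilde\varphi$ is a lift of $\varphi$ with $\tilde\varphi(x+\gamma')=\tilde\varphi(x)+A_1\gamma'$ for $\gamma'\in\Gamma$. For $\gamma\in\mathbb Z^d$ write $\gamma=\pi\gamma+(\gamma-\pi\gamma)\in W\oplus V$. Since $v$ is $\Gamma$-periodic and $A$ preserves $W$ and $V$, $\tilde f(z+\gamma)=\tilde f(z)+A\gamma$. The inverse $(x',y')\mapsto(\tilde\varphi^{-1}x',A^{-1}(y'-v(\tilde\varphi^{-1}x')e))$ is smooth, so $\tilde f$ induces a diffeomorphism $f$ of $\mathbb T^d$. Using the isotopy from $A_1$ to $\varphi$ in the base (with $v=0$), and then $\tau v$, $\tau\in[0,1]$, we see that $f$ is isotopic to $A$.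

## 6. The splitting of $f$ and its domination

The derivative $Df$ depends only on $x=\pi(z)$. It preserves $E^{ss}_A$, $E^2$ and $F'$, acting there by $A$, and it acts on $U:=W\oplus\mathbb Re$ by $M_x(w,te)=(D\varphi_xw,\ \lambda te+dv_x(w)e)$.

**Step 1: an invariant splitting $U=K\oplus\ell$.** On $G^c$ put $K=W$ and $\ell=\mathbb Re$. Since $v=0$ near $G^c$, these are invariant. On $\overline{G_i}$, at $x=x_i+r\theta$, we have the orthogonal sum
$$U=\theta^\perp\oplus\operatorname{span}(\partial_r,e_i),\qquad\theta^\perp\subset W,\ \partial_r=\theta .$$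
The function $v$ is radial, so $M_x$ maps $\theta^\perp$ to $(O\theta)^\perp$ by $\frac{q(r)}rO$. It maps $\operatorname{span}(\partial_r,e_i)$ to $\operatorname{span}(\partial_r,e_{i+1})$ at $\varphi(x)$ by the matrix $M_a$ of (1) in these frames, because $Ae_i=\Lambda e_{i+1}$ and $v_0e_{i+1}=ve$. With the lines of Lemma 2 in these frames, put on $\overline G$
$$K=\theta^\perp\oplus K_a,\qquad \ell=\ell_a .$$
At $|a|=a_1$ this agrees with $K=W$, $\ell=\mathbb Re$. So $U=K\oplus\ell$ is a continuous $M$-invariant splitting over $W/\Gamma$.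

**Step 2: the bundles.** Put
$$E^{ss}_f=E^{ss}_A,\qquad E^c_f=K\oplus E^2,\qquad E^{uu}_f=\ell\oplus F'.$$
They are continuous and invariant, of dimensions $s$, $\dim W+\dim E^2=d-s-u$ and $u$. The sums $\theta^\perp\oplus K_a$, $K\oplus E^2$, $\ell\oplus F'$ are orthogonal and are mapped to sums of the same kind. So norms and co-norms of $Df^k$ on them are maxima and minima over the summands.

**Step 3: the estimates.** On $G^c$, the singular values of $M^k|_K$ lie in $[\sigma_-^k,\sigma_+^k]$, and $\|M^k|_\ell\|=\Lambda^k$. On $\overline G$, $M^k|_{\theta^\perp}$ is an isometry times $q^k(r)/r\in[1/3,3]$, because $r$ and $q^k(r)$ lie in $[r_0/2,3r_0/2]$. For $K_a$ and $\ell_a$ we have (2) and (3). Fix $\epsilon$ so small that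
$$e^\epsilon\Lambda<\lambda',\quad e^\epsilon\sigma_+<\Lambda,\quad e^{-\epsilon}>\sigma_-,\quad e^{-\epsilon}\Lambda>1,\quad e^\epsilon\max(\Lambda/\mu,1/\Lambda)<1 .$$
With a suitable constant $C$ the following hold.

* $E^{ss}_f$ is uniformly contracted, since $\|A|_{E^{ss}_A}\|<\sigma_-<1$.
* $E^{uu}_f$ is uniformly expanded: $Df^k$ expands $\ell$ by at least $C^{-1}(e^{-\epsilon}\Lambda)^k$, and $F'$ by at least $\lambda'^k$.
* $E^{ss}_f\prec E^c_f$: each of $\sigma_-^k$ (on $E^2$, and on $K$ over $G^c$), $1/3$ (on $\theta^\perp$) and $C^{-1}e^{-\epsilon k}$ (on $K_a$) is at least a constant times $\sigma_-^k$. So $m(Df^k|_{E^c_f})\ge C^{-1}\sigma_-^k$, while $\|A|_{E^{ss}_A}\|<\sigma_-$.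
* $E^c_f\prec E^{uu}_f$: for each summand of $E^c_f$ and each summand of $E^{uu}_f$, the ratio of the norm of $Df^k$ on the first to its co-norm on the second tends to $0$ exponentially and uniformly.
  * $K$ against $\ell$: over $G^c$ it is at most $(\sigma_+/\Lambda)^k$. Over $\overline G$ it is bounded by (3) for $K_a$ and by $3Ce^{\epsilon k}\Lambda^{-k}$ for $\theta^\perp$.
  * $K$ against $F'$: at most $C(e^\epsilon\Lambda/\lambda')^k$.
  * $E^2$ against $\ell$: at most $C(\sigma_+e^\epsilon/\Lambda)^k$.
  * $E^2$ against $F'$: at most $(\sigma_+/\lambda')^k$.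

So $f\in\mathsf{PH}_A(\mathbb T^d)$.

## 7. Trapped curves: $f$ has no foliation with bounded drift

Let $\mathcal F$ be a foliation of $\mathbb T^d$ such that $T\mathcal F$ is the graph of a continuous family of linear maps $\Psi:E^{cs}_f\to E^{uu}_f$ with $\|\Psi\|\le\eta$, where $\eta$ will be chosen small. No boundedness of leaves is assumed until Step 3. The idea is to cut $\mathcal F$ by a slice in which it leaves a one-dimensional trace close to the cusp picture of Section 3.

**Step 1: the slice.** Let $\tilde x_0\in W$ be a lift of $x_0$, and fix a unit vector $\theta_0\in W$. Let $S\subset\mathbb R^d$ be the set of points with $W$-component $\tilde x_0+(r_0+a)\theta_0$, $|a|<\delta$, zero components in $E^{ss}_A$ and $E^2$, and arbitrary components $c\in F'$ and $te$. (Recall $e_0=e$.) Thus $S\cong\{(a,t,c)\}=(-\delta,\delta)\times\mathbb R\times F'$ and $TS=\mathbb R\partial_r\oplus\mathbb Re\oplus F'$. By Lemma 2, along $S$ we have $\ell=\mathbb R\partial_r$, so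
$$E^{uu}_f=\mathbb R\partial_r\oplus F'\subset TS,\qquad E^{cs}_f\cap TS=K_a=\mathbb R\zeta_a,\quad\zeta_a=(g(a),1,0),\quad g(a)=\tfrac1\kappa\operatorname{sgn}(a)|a|^{1-\kappa}.$$
Here $g=1/b'$ for $a\ne0$. We have solved for $a$ in terms of $t$, and the vector field so obtained is continuous at $a=0$.

If $\zeta+\Psi\zeta\in TS$ with $\zeta\in E^{cs}_f$, then $\zeta\in TS$, because $\Psi\zeta\in E^{uu}_f\subset TS$. So $\zeta\in\mathbb R\zeta_a$. Conversely $\zeta_a+\Psi\zeta_a\in TS$. Hence $T\widetilde{\mathcal F}\cap TS$ is the line spanned by $\zeta_a+\Psi\zeta_a=(G,1,Q)$, where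
$$|G-g(a)|+|Q|\le C\eta,\tag{4}$$
with $G,Q$ continuous and bounded on $S$. Moreover $T\widetilde{\mathcal F}+TS\supset T\widetilde{\mathcal F}+E^{uu}_f=\mathbb R^d$. So for each leaf $L$ of $\widetilde{\mathcal F}$, $L\cap S$ is a $C^1$ submanifold of $L$ (in the leaf topology) of dimension $(d-u)+(u+1)-d=1$, tangent to $(G,1,Q)$. The function $t$ has nonvanishing derivative on it, so each component is an arc on which $t$ is injective, that is, a curve $t\mapsto(a(t),c(t))$ with $a'=G$, $c'=Q$.

**Step 2: trapping.** By (4), choose $\eta$ so small that $G>0$ where $a=\delta/2$ and $G<0$ where $a=-\delta/2$.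

*Claim.* A component of $L\cap S$ containing a point $z_0$ with $t=t_0$, $|a|\le\delta/2$ is defined with $|a|\le\delta/2$ for all $t\in(-\infty,t_0]$.

At a point with $a=\delta/2$ we have $a'=G>0$, so $a<\delta/2$ for slightly smaller $t$. Similarly, at $a=-\delta/2$, $a>-\delta/2$ for slightly smaller $t$. Hence the curve extends a little backward from $z_0$ inside $|a|\le\delta/2$. Let $T$ be the infimum of the $t'$ such that it is defined on $[t',t_0]$ with $|a|\le\delta/2$, and suppose $T>-\infty$. Since $(G,1,Q)$ is bounded, the curve over $(T,t_0]$ has finite length in $L$. As $L$ is complete, the curve converges in $L$, as $t\downarrow T$, to a point $z_1$. By continuity $|a(z_1)|\le\delta/2$, so $z_1\in L\cap S$. Near $z_1$ in $L$, the set $L\cap S$ is a single $C^1$ arc parametrized by $t$, so the curve extends through $z_1$ to some $t<T$. By the first observation (or trivially, if $|a(z_1)|<\delta/2$) it keeps $|a|\le\delta/2$ for $t$ slightly less than $T$. This contradicts the choice of $T$. So $T=-\infty$.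

**Step 3: $f$ does not have (P).** Suppose a foliation realizes (P) for $f$. By Lemma 3, after replacing it by a pull-back under $f^k$ with $k$ large, it still realizes (P) and it is as in this section, with the $\eta$ of Step 2. Apply the claim to the leaf $L$ through the point $a=t=0$, $c=0$ of $S$. This leaf contains points whose $e$-component tends to $-\infty$. Since $\mathbb R^d=E^{cs}_A\oplus F'\oplus\mathbb Re$, the $e$-component is a linear function of $\Pi^{uu}$. So $\Pi^{uu}(L)$ is unbounded, contradicting (P).

By Lemma 3, no element of the connected component of $f$ has (P). By Lemma 4, no element of that component is dynamically coherent and center-fibered, and $f\notin\mathsf{PH}^0_A$.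

**Step 4: no foliation is tangent to $E^{cs}_f$.** Suppose $\mathcal F$ is tangent to $E^{cs}_f$. Then Steps 1 and 2 apply with $\Psi=0$, $G=g$, $Q=0$. Consider the curves in $L\cap S$ through $(a,t,c)=(\delta/4,0,0)$ and through $(\delta/4,1,0)$, for decreasing $t$, each with its own leaf. By the claim both are defined for all smaller $t$. They satisfy $c=0$ and $a'=g(a)$. While $a>0$, $(a^\kappa)'=\kappa a^{\kappa-1}\cdot\frac1\kappa a^{1-\kappa}=1$, so each curve reaches $a=0$ at a finite time. For all earlier $t$ it has $a=0$: wherever $a\ne0$, $|a|$ is strictly increasing in $t$, so a nonzero value at an earlier time would prevent $a=0$ later. Hence both curves contain the points $(0,t,0)$ for $t\ll0$. So they lie in one leaf $L$ and in one component of $L\cap S$, on which $t$ is injective. But at $t=0$ the first has $a=\delta/4$, and the second has $a<\delta/4$, because $a$ is strictly increasing in $t$ where $a>0$ and equals $\delta/4$ at $t=1$. This is a contradiction. The proof of Theorem A is complete. $\square$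

## 8. Inverses, and matrices from units of number fields

**Inversion.** The map $f\mapsto f^{-1}$ is a homeomorphism $\mathsf{PH}_{A,s,u}\to\mathsf{PH}_{A^{-1},u,s}$. It preserves dynamical coherence, exchanging $cs$ and $cu$. From $AH_f=H_f\tilde f$ we get $A^{-1}H_f=H_f\tilde f^{-1}$, so the same $H_f$ serves $f^{-1}$. Since $E^c_{A^{-1}}=E^c_A$, center-fiberedness is preserved too. So $\mathsf{PH}^0$ is mapped onto $\mathsf{PH}^0$. Hence, if the hypotheses of Theorem A hold for $(A^{-1},u,s)$, then there is $f\in\mathsf{PH}_{A,s,u}\setminus\mathsf{PH}^0_{A,s,u}$ which admits no foliation tangent to $E^c_f\oplus E^{uu}_f$.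

**Proof of Corollary B.** By inversion we may assume $u\ge1$. Put $m=d-2$. The hypotheses give $\max(s,1)+u\le m$, so $m\ge2$. Choose an integer $p_0$ with $\max(s,1)\le p_0\le m-u$. Then $1\le p_0\le m-1$.

*A matrix with prescribed numbers of small and large eigenvalues.* Take a totally real number field of degree $m$. By Dirichlet's theorem the vectors $(\log|\sigma_i(\varepsilon)|)_i$, with $\varepsilon$ a unit and $\sigma_1,\dots,\sigma_m$ the real embeddings, form a full lattice in the hyperplane $\{\sum_ix_i=0\}\subset\mathbb R^m$. The vectors of this hyperplane with exactly $p_0$ negative and $m-p_0$ positive coordinates, all distinct, form a nonempty open set, invariant under multiplication by positive scalars. It contains arbitrarily large balls, hence a lattice point. So there is a unit whose square has distinct positive conjugates $\mu_1<\dots<\mu_m$, exactly $p_0$ of them less than $1$ and the others greater than $1$. Let $A_2\in GL(m,\mathbb Z)$ be multiplication by this square on the ring of integers. Its eigenvalues are $\mu_1,\dots,\mu_m$.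

*The sum with $A_1$.* With $A_1$ and $\kappa_0$ as in Section 1, put $A=A_1\oplus A_2^j$, with $j$ so large that $\mu_s^j<\kappa_0^{-1}$ (if $s\ge1$; note $s\le p_0$) and $\mu_{m-u+1}^j>\kappa_0$ (note $m-u+1>p_0$). Let $E^{ss}_A$ and $E^{uu}_A$ be spanned by the eigenvectors of $A_2^j$ for its $s$ smallest and $u$ largest eigenvalues. The remaining eigenvalues are $\kappa_0^{\pm1}$ and $\mu_{s+1}^j,\dots,\mu_{m-u}^j$, which lie strictly between those of $E^{ss}_A$ and those of $E^{uu}_A$. So this is an admissible splitting. Conditions 1 and 2 hold with $V=0\times\mathbb R^m$ and $W=\mathbb R^2\times0$, and Theorem A applies. For $d\ge4$ the pair $(s,u)=(0,1)$ is allowed. $\square$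

## 9. Dimension two: level sets that stay smooth

We prove Theorem C. Here $(s,u)$ is $(0,1)$ or $(1,0)$, and by inversion we may take $(s,u)=(0,1)$. Then $E^c_A=E^s_A$ and $E^{uu}_A=E^u_A$. Let $f\in\mathsf{PH}_A(\mathbb T^2)$. We show that $f$ itself is dynamically coherent and center-fibered. As in Section 1, the candidates for center leaves are the level sets of $h=\Pi^{uu}\circ H_f$, and we must show that they are $C^1$ curves tangent to $E^c_f$.

It helps to know which statement fails in the $\mathbb T^4$ example ($\lambda>0$, $u=1$, $s=0$ or $s=1$): Step 4 below, the injectivity of $h$ on leaves of $\widetilde{\mathcal W}^{uu}$. There $\Pi^{uu}H_f=(t+\beta)e$, because if $D$ is the difference of the $e$-coefficients of the two sides, then $D$ is bounded and $D=\lambda^{-n}D\circ\tilde f^n\to0$. The segment $\{|a|<\delta,\ t=0,\ c=0\}$ of $S$ is tangent to $E^{uu}_f=\mathbb R\partial_r$, so it lies in a $uu$-leaf, and on it $t+\beta=-b(a)$ takes the same value at $a$ and $-a$. In dimension two, Steps 1 to 4 exclude this.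

**Step 1: closed transversals to $\mathcal W^{uu}$.** A closed leaf of $\mathcal W^{uu}$ would have images under $f^{-n}$ that are closed leaves of length tending to $0$. Short closed leaves would lie in foliation charts, where plaques are arcs. So there are no closed leaves. Pass to a finite cover $T'=\mathbb R^2/\Gamma'$ on which $E^{uu}$ is oriented, and let $X_t$ be the arclength flow along leaves. It is a continuous flow without fixed or periodic points.

Let $z$ be a (forward) recurrent point, let $\beta:(-b,b)\to T'$ be a short transversal arc with $\beta(0)=z$, and let $T>0$ be the first time with $X_Tz\in\beta(-b,b)$, say $X_Tz=\beta(\sigma_1)$. (The letters $\beta$ and $b$ are free again.) Then $\sigma_1\ne0$, and by symmetry let $\sigma_1>0$. For small $\epsilon\in(0,\sigma_1)$ and $\sigma\in[0,\epsilon]$ there is a continuous return time $T(\sigma)$, $T(0)=T$, to $\beta$ near $\beta(\sigma_1)$. Moreover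
$$X_t\beta(\sigma)\notin\beta[0,\sigma_1]\quad\text{for }0<t<T(\sigma):$$
for $t$ near $0$ and near $T$ this is seen in flow boxes, and for $t$ in between it holds for $\sigma=0$, hence for small $\sigma$, by compactness. So $(t,\sigma)\mapsto X_t\beta(\sigma)$ is injective on $\{0\le t<T(\sigma)\}$: if $X_t\beta(\sigma)=X_{t'}\beta(\sigma')$ with $t\ge t'$, then $X_{t-t'}\beta(\sigma)=\beta(\sigma')\in\beta[0,\sigma_1]$ with $0\le t-t'<T(\sigma)$, so $t=t'$ and $\sigma=\sigma'$. The return map preserves the transverse orientation, as $T'$ and the flow are oriented.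

Go through this strip from $\beta(\epsilon)$ (at $t=0$) to $X_T\beta(0)=\beta(\sigma_1)$, with $\sigma$ strictly decreasing from $\epsilon$ to $0$. Then go along $\beta$ from $\sigma_1$ down to $\epsilon$. The strip part meets $\beta[0,\sigma_1]$ only at its ends, so this is a simple closed curve. In flow boxes around each of its points, including the two corners, it is a graph over the transverse coordinate, traversed in the decreasing direction. At $\beta(\sigma_1)$ this uses that the return map is increasing. So the flow always crosses the curve in the same direction. Such a curve is called a *closed transversal*. This one meets the orbit of $z$ at $\beta(\sigma_1)=X_Tz$, and it lies in any prescribed neighborhood of $X_{[0,T]}z\cup\beta[0,\sigma_1]$ if $\epsilon$ is small.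

A closed transversal $C$ does not bound a disc $D$: otherwise $X_t(D)\subset D$ for all $t>0$ or for all $t<0$, and Brouwer's theorem would give a fixed point of some $X_t$, $t\ne0$, that is, a fixed or periodic point of the flow.

**Step 2: every orbit crosses a closed transversal in bounded time.** Points of minimal sets are recurrent, so there is a closed transversal $C$. Fix it. It is essential, so $T'\setminus C$ is an open annulus. Suppose some forward orbit eventually avoids $C$. Its $\omega$-limit set is compact, invariant and disjoint from $C$, because an orbit passing close to a point of $C$ crosses $C$ at a nearby time. Let $z$ be a recurrent point in a minimal subset of it. Its orbit avoids $C$. Apply Step 1 with $\beta$ so short that it avoids $C$. We get a closed transversal $C'\subset T'\setminus C$ that meets the orbit of $z$ at $X_Tz$. It separates the annulus $T'\setminus C$ into two parts. The orbit of $z$ stays in the annulus and crosses $C'$ only in one direction, so after time $T$ it never returns to the part containing $X_{T-\eta}z$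 ($\eta>0$ small). This contradicts the recurrence of $X_{T-\eta}z$. So every forward orbit crosses $C$. Crossing is an open condition, so by compactness there is $\tau_0$ such that every orbit segment of length $\tau_0$ crosses $C$.

**Step 3: leaf length is bounded by distance.** We show that there are $c_1,c_2$ such that the leaf length between two points $x,y$ of a leaf of $\widetilde{\mathcal W}^{uu}$ is at most $c_1|x-y|+c_2$. Let $\alpha\in\Gamma'$ be the class of $C$. It is primitive, because $C$ is simple and essential. Write $\Gamma'=\mathbb Z\alpha\oplus\mathbb Z\beta_0$, and let $\phi$ be the linear functional with $\phi(\alpha)=0$, $\phi(\beta_0)=1$. The lifts of $C$ are disjoint lines $\widetilde C_k=\widetilde C_0+k\beta_0$, invariant under $\alpha$. The strip $D_k$ between $\widetilde C_k$ and $\widetilde C_{k+1}$ satisfies $|\phi-k|\le c'$ on $\overline{D_k}$, since $\overline{D_0}$ is compact modulo $\alpha$. All crossings are in the same direction, and after replacing $\beta_0$ by $-\beta_0$ if necessary, they go from $D_{k-1}$ to $D_k$.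 So a leaf segment of length $l$ with ends $x,y$ crosses at least $l/\tau_0-1$ lifts, and they are consecutive. Hence $|\phi(x-y)|\ge l/\tau_0-c''$, and $|\phi(x-y)|\le\|\phi\||x-y|$.

**Step 4: $h$ is a homeomorphism from each $uu$-leaf to a line.** Let $h=\Pi^{uu}\circ H_f:\mathbb R^2\to E^u_A\cong\mathbb R$. Then $h\circ\tilde f=\lambda h$, with $\lambda$ the eigenvalue on $E^u_A$, and $h(x+\gamma)=h(x)+\Pi^{uu}\gamma$. If $y\in\widetilde{\mathcal W}^{uu}(x)$, $y\ne x$, then the leaf segments $\tilde f^n[x,y]$ have lengths tending to $\infty$, so $|\tilde f^nx-\tilde f^ny|\to\infty$ by Step 3. As $H_f$ is at bounded distance from the identity, $|A^n(H_f(x)-H_f(y))|\to\infty$. So $H_f(x)-H_f(y)\notin E^s_A=\ker\Pi^{uu}$, that is, $h(x)\ne h(y)$. So $h$ is injective, hence strictly monotone, on each leaf. By compactness modulo $\mathbb Z^2$, $|h(x)-h(y)|$ is bounded below by a positive constant when $x,y$ are at leaf distance $1$. So $h$ maps each leaf homeomorphically onto $\mathbb R$.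

Let $Z_c=h^{-1}(c)$. It meets each leaf exactly once. With $X_t$ now the arclength flow of $\widetilde{\mathcal W}^{uu}$ on $\mathbb R^2$, the unique $t(x)$ with $h(X_{t(x)}x)=c$ depends continuously on $x$, by strict monotonicity. So $Z_c$, the image of $x\mapsto X_{t(x)}x$, is connected. Also $Z_{h(x)}=H_f^{-1}(E^c_A+H_f(x))$, because $E^c_A=\ker\Pi^{uu}$.

**Step 5: short chords of level sets are almost tangent to $E^c_f$.** *Claim: for every $\varepsilon_0>0$ there is $\rho_0>0$ such that $h(y)=h(z)$ and $0<|y-z|<\rho_0$ imply that $y-z$ makes an angle less than $\varepsilon_0$ with $E^c_f(z)$.* The plan is to iterate forward a short chord that is not almost tangent, until it has definite length, to pass to a limit, and to show that the limit chord joins two points of one $uu$-leaf. This contradicts Step 4.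

*Notation.* Let $F=\tilde f^m$ with $m$ so large that, writing $m_x=\|DF|_{E^{uu}_x}\|$ and $k_x=\|DF|_{E^c_x}\|$, we have $m_x\ge2$ and $k_x\le m_x/8$ for all $x$. Note that $h(y)=h(z)$ is equivalent to $h(F^ny)=h(F^nz)$. For a vector $w$ at $x$ write $w=w^c+w^u\in E^c_x\oplus E^{uu}_x$, and let $|w^c|+|w^u|\le C_0|w|$. Let $\omega(r)=\sup_{x,\,0<|w|\le r}|F(x+w)-F(x)-DF_xw|/|w|$, so $\omega(r)\to0$ as $r\to0$. Fix $\varepsilon\in(0,1]$ and $\rho_1>0$ with $\xi:=C_0\,\omega(\rho_1)(1+\varepsilon^{-1})\le\frac14$. Let $0<|w|\le\rho_1$ and $w'=F(x+w)-F(x)$, decomposed at $F(x)$. The components of the error $w'-DF_xw$ are at most $C_0\,\omega(\rho_1)|w|$. Note that $\frac14\le\frac{m_x}8$.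

(α) *If $\epsilon'\in[\varepsilon,1]$ and $|w^c|\le\epsilon'^{-1}|w^u|$, then $|w'^u|\ge\frac34m_x|w^u|$ and $|w'^c|\le\frac13\epsilon'^{-1}|w'^u|$.* Indeed $|w|\le(1+\epsilon'^{-1})|w^u|$, so the error components are at most $\xi|w^u|$. Hence $|w'^u|\ge(m_x-\xi)|w^u|\ge\frac34m_x|w^u|$ and
$$|w'^c|\le k_x|w^c|+\xi|w^u|\le\epsilon'^{-1}\Bigl(\frac{m_x}8+\frac14\Bigr)|w^u|\le\epsilon'^{-1}\frac{m_x}4|w^u|\le\tfrac13\epsilon'^{-1}|w'^u| .$$

(β) *If $|w'^u|\le|w'^c|$, then $|w^u|\le|w^c|$ and $|w'^c|\le\frac14m_x|w^c|$.* If $|w^u|>|w^c|$, then (α) with $\epsilon'=1$ gives $|w'^c|\le\frac13|w'^u|$ with $w'^u\ne0$, a contradiction. So $|w|\le2|w^c|$. Since $2C_0\,\omega(\rho_1)\le\xi\le\frac14$, $|w'^c|\le(k_x+\frac14)|w^c|\le(\frac{m_x}8+\frac14)|w^c|\le\frac{m_x}4|w^c|$.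

*The bad chords.* Suppose the claim fails for $\varepsilon_0$. Then there are $\varepsilon\in(0,1]$, depending only on $\varepsilon_0$ and the angle of the splitting, and pairs $z_j,y_j$ with $h(z_j)=h(y_j)$, $0<|y_j-z_j|\to0$, such that $w_j=y_j-z_j$ satisfies $|w_j^c|\le\varepsilon^{-1}|w_j^u|$. Fix $\rho_1$ for this $\varepsilon$, and $\rho>0$ with $(1+4C_0)\rho\le\rho_1$, so small that in addition:

* for each $x$ the leaf $\widetilde{\mathcal W}^{uu}(x)$ contains an arc $\{x+w^u+\eta(w^u):w^u\in E^{uu}_x,\ |w^u|\le C_0\rho\}$ with $\eta(w^u)\in E^c_x$, and the subarc from $x$ to each of its points has length at most $4C_0\rho$;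
* if $|x-x'|\le4C_0\rho$, then $\frac34m_x\le m_{x'}\le\frac54m_x$, and every $w\in E^c_x$ satisfies $|w^u|\le|w^c|$ when decomposed at $x'$.

*The limit chord.* By (α), as long as $|F^ny_j-F^nz_j|\le\rho$, these vectors stay in the cone $|w^c|\le\varepsilon^{-1}|w^u|$, and $|w^u|$ grows by a factor at least $\frac32$ per step. So there is a last $n_j\ge0$ with $|F^ny_j-F^nz_j|\le\rho$ for all $n\le n_j$. If $\Lambda_F$ is a Lipschitz constant of $F$, one step multiplies distances by at most $\Lambda_F$. So $n_j\to\infty$ and $|F^{n_j}y_j-F^{n_j}z_j|\ge\rho/\Lambda_F$. Translating by $\mathbb Z^2$ and passing to a limit of $(F^{n_j}z_j,F^{n_j}y_j)$ we obtain $z^*\ne y^*$ with $h(z^*)=h(y^*)$. With $z_{-n}=F^{-n}z^*$ and $y_{-n}=F^{-n}y^*$, for all $n\ge0$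
$$0<|y_{-n}-z_{-n}|\le\rho,\qquad w_{-n}=y_{-n}-z_{-n}\ \text{ satisfies }\ |w_{-n}^c|\le\varepsilon^{-1}|w_{-n}^u| .$$
By (α), $|w_{-n}|\le(1+\varepsilon^{-1})|w^u_{-n}|\le C\prod_{i=1}^n(\frac34m_{z_{-i}})^{-1}$.

*Comparison with a point of the $uu$-leaf.* Since $|w_0^u|\le C_0\rho$, we can put $\hat y=z^*+w_0^u+\eta(w_0^u)\in\widetilde{\mathcal W}^{uu}(z^*)$. Then $v_0:=y^*-\hat y\in E^c_{z^*}$. Put $\hat y_{-n}=F^{-n}\hat y$. The images under $F^{-n}$ of the leaf arc from $z^*$ to $\hat y$ have length at most $4C_0\rho$, because $m_x\ge2$. So all their points are within $4C_0\rho$ of $z_{-n}$, where $m_x\ge\frac34m_{z_{-n}}$, and by induction their length is at most $4C_0\rho\prod_{i=1}^n(\frac34m_{z_{-i}})^{-1}$. So $v_n:=y_{-n}-\hat y_{-n}$ satisfies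
$$|v_n|\le\rho+4C_0\rho\le\rho_1\qquad\text{and}\qquad|v_n|\le C\prod_{i=1}^n\bigl(\tfrac34m_{z_{-i}}\bigr)^{-1}.$$
Suppose $v_0\ne0$. Decomposed at $\hat y$, it satisfies $|v_0^u|\le|v_0^c|$, since $|\hat y-z^*|\le4C_0\rho$. In particular $v_0^c\ne0$. As $v_{n-1}=F(\hat y_{-n}+v_n)-F(\hat y_{-n})$, (β) applied inductively at the base points $\hat y_{-n}$ gives
$$C_0|v_n|\ge|v_n^c|\ge|v_0^c|\prod_{i=1}^n\bigl(\tfrac14m_{\hat y_{-i}}\bigr)^{-1}\ge|v_0^c|\prod_{i=1}^n\bigl(\tfrac5{16}m_{z_{-i}}\bigr)^{-1}.$$
Comparing the two bounds, $(16/5)^n\le C'(4/3)^n$ for all $n$, a contradiction. So $y^*=\hat y\in\widetilde{\mathcal W}^{uu}(z^*)$, with $y^*\ne z^*$ and $h(y^*)=h(z^*)$. This contradicts Step 4 and proves the claim.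

**Step 6: the level sets form the center foliation.** Fix $z\in\mathbb R^2$ and linear coordinates $(\xi_1,\xi_2)$ with axes $E^c_f(z)$, $E^{uu}_f(z)$. In a sufficiently small neighborhood of $z$, two distinct points with the same value of $h$ have different $\xi_1$-coordinates, by the claim and the continuity of $E^c_f$. So $(\xi_1,h)$ is continuous and injective there, hence a homeomorphism onto an open subset of $\mathbb R^2$ by invariance of domain. In this chart the sets $Z_c$ are the slices $h=c$, so each $Z_c$ is locally a graph of $\xi_2$ over an interval of $\xi_1$. By the claim its difference quotients at each point converge to the slope of the continuous field $E^c_f$. So the graph is $C^1$ and tangent to $E^c_f$. Thus $\{Z_c\}$ is a foliation of $\mathbb R^2$ tangent to $E^c_f$, with connected leaves $Z_c$ (Step 4). It is invariant under $\mathbb Z^2$ and $\tilde f$, since $Z_c+\gamma=Z_{c+\Pi^{uu}\gamma}$ and $\tilde f(Z_c)=Z_{\lambda c}$.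

Hence $\mathcal W^{cs}_f=\mathcal W^c_f$ (the projection of $\{Z_c\}$) and $\mathcal W^{cu}_f=\{\mathbb T^2\}$ show that $f$ is dynamically coherent, and
$$\widetilde{\mathcal W}^c_f(x)=Z_{h(x)}=H_f^{-1}(E^c_A+H_f(x)).$$
So $f$ is center-fibered, and $f\in\mathsf{PH}^0_A$. This proves Theorem C. $\square$
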